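# Blowing up one factor: biased random walks on free products of finite groups

## 1. The blow-up $Q\times\mathbb Z_m$

Let $Q$ be a finite group with identity $e$, and let $T=T^{-1}\subset Q$ be a generating set with $e\notin T$ and $k=|T|\ge1$. For an integer $m\ge2$ put
$$H_1=Q\times\mathbb Z_m,\qquad S_1=T\times\mathbb Z_m .$$
The set $S_1$ is symmetric, omits the identity, and generates $H_1$. In the Cayley graph each element of $Q$ has been replaced by $m$ clones, and each edge of $\mathrm{Cay}(Q,T)$ by all $m^2$ edges between the two sets of clones. Every vertex has degree $mk$.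

**Lengths in the blow-up.** If $x\ne e$, then $(x,j)$ has length $|x|_T$: write $x$ as a product of $|x|_T\ge1$ elements of $T$ and choose the $\mathbb Z_m$-coordinates of the factors with sum $j$. If $j\ne0$, then $(e,j)$ has length $2$: it is not in $S_1$ because $e\notin T$, and $(e,j)=(t,j)(t^{-1},0)$. So define
$$\ell(x)=|x|_T\quad(x\ne e),\qquad \ell(e)=2 .$$
Then $\ell(x)$ is the length of every clone $(x,j)$ except the identity $(e,0)$. Since the neighbors of $e$ in $\mathrm{Cay}(Q,T)$ are the elements of $T$, where $\ell=1$, the values of $\ell$ at adjacent elements of $Q$ differ by at most $1$.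

**Example.** For $Q=\mathbb Z_2$ and $T=\{1\}$ the blow-up is the complete bipartite graph $K_{m,m}$. From the root one sees $m$ vertices at distance $1$ and $m-1$ at distance $2$, so $\ell(1)=1$ and $\ell(e)=2$.

Here is what the construction is for. Suppose that a copy of this graph sits inside a larger graph, and that at each vertex a fixed number $\kappa$ of edges leads out of the copy. A nearest-neighbor walk in the copy has about $mk$ edges that keep it inside and $\kappa$ that take it out. It therefore stays for about $m$ steps, and meanwhile its position, read in $Q$, equilibrates. To first order in $1/m$, the rate at which the walk leaves, and the distance it has gained when it leaves, are averages over one finite Markov chain on $Q$. Questions about the infinite graph become questions about the choice of $Q$. We use this to disprove a conjecture on biased walks on free products, and then we prove everything in the conjecture that survives.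

## 2. Biased walks, free products, and the two theorems

**The walk.** Let $G$ be a locally finite, connected, infinite graph with root $o$. Let $|x|$ be the graph distance from $o$ to $x$; we call it the level of $x$. For a vertex $v$ let $d_v$ be its degree and $d_v^-$ the number of edges from $v$ to level $|v|-1$. For $\lambda\in[0,\infty)$ the walk $\mathrm{RW}_\lambda$, $(X_n)_{n\ge0}$ with $X_0=o$, gives weight $\lambda$ to each edge leading down and weight $1$ to every other edge, and steps with probability proportional to weight. Put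
$$N_o=d_o,\qquad N_v=d_v+(\lambda-1)d_v^-\quad(v\ne o).$$
Then $p(v,u)=\lambda/N_v$ if $u$ is at level $|v|-1$, and $p(v,u)=1/N_v$ for the other neighbors. For $\lambda>0$ this is the walk with conductance $\lambda^{-\min(|x|,|y|)}$ on the edge $\{x,y\}$. It is reversible with respect to the total conductance $\pi(v)=\lambda^{-|v|}N_v$. Indeed, $\pi(v)p(v,u)$ equals $\lambda^{-|v|}$ if $u$ is not below $v$, and $\lambda^{-|v|+1}=\lambda^{-|u|}$ if it is.

By Rayleigh's monotonicity principle there is a critical value $\lambda_c(G)\in[0,\infty]$ such that $\mathrm{RW}_\lambda$ is transient for $\lambda<\lambda_c$ and recurrent for $\lambda>\lambda_c$. We study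
$$\rho(\lambda)=\limsup_n p^{(n)}(o,o)^{1/n},\qquad \mathcal S(\lambda)=\lim_n\frac{|X_n|}n ,$$
the spectral radius and (when the limit exists) the speed.

**Free products.** Let $r\ge2$. For $1\le i\le r$ let $H_i$ be a nontrivial finite group with generating set $S_i=S_i^{-1}\not\ni e$ and Cayley graph $G_i$ (simple, with edges $\{v,vs\}$). Let $G=G_1*\cdots*G_r$ be the Cayley graph of $H_1*\cdots*H_r$ with respect to $S_1\cup\dots\cup S_r$, rooted at the identity $o$. Its vertices are the reduced words $v=h_1\cdots h_n$, in which consecutive syllables come from different factors. If $h_k\in H_{i_k}$, then $|v|=\sum_k|h_k|_{i_k}$, where $|h|_i$ is the length of $h$ in $G_i$ (we drop the index when it is clear).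

Each coset $vH_i$ spans a copy of $G_i$. It contains exactly one word $\mathsf r$ that does not end in an $H_i$-syllable, its **root**, and $|\mathsf rh|=|\mathsf r|+|h|_i$. A vertex $v=\mathsf rh$ with $e\ne h\in H_j$ is non-root in exactly one copy, the one of index $j$. It has $\sum_{l\ne j}|S_l|$ neighbors $vs$ with $s\in S_l$, $l\ne j$, all at level $|v|+1$, and $d_v^-$ equals $d_h^-$ computed in $G_j$. The vertex $o$ is the root of all its copies.

**Example.** Let $H_1=\mathbb Z_2=\{e,a\}$ and $H_2=\mathbb Z_3=\{e,b,b^2\}$ with $S_2=\{b,b^2\}$. The graph consists of triangles joined by edges. The vertex $v=ab$ is the root of $\{ab,aba\}$ and a non-root vertex of the triangle $\{a,ab,ab^2\}$, whose root is $a$. It has one neighbor below ($a$), one at its own level ($ab^2$) and one above ($aba$), so $N_v=2+\lambda$.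

**The conjecture.** The following is conjectured in Zhan Shi, Vladas Sidoravicius, He Song, Longmin Wang, Kainan Xiang, "On Spectral Radius of Biased Random Walks on Infinite Graphs", arXiv:1805.01611 (2018). For every such $G$: $\rho(\lambda)\in(0,1)$ is continuous and strictly increasing on $(0,\lambda_c(G))$; the speed exists almost surely and is deterministic and continuous on $[0,\infty)$; it is positive and strictly decreasing on $[0,\lambda_c(G))$; and $\mathcal S(\lambda_c(G))=0$.

The conjecture is false. Both monotonicity claims fail, even simultaneously on one graph, and all the rest is true.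

**Theorem 1.** Let $r\ge2$ and let $H_2,\dots,H_r$ be any nontrivial finite groups with any Cayley graphs $G_2,\dots,G_r$. There is a finite group $H_1$ with a Cayley graph $G_1$ such that for $G=G_1*\cdots*G_r$ we have $\lambda_c(G)\ge1$,
$$\rho(1/10)>\rho(1/4),$$
and there are constants $s_1<s_2$ such that a.s. $\limsup_n|X_n|/n\le s_1$ for $\lambda=\frac1{10}$ and $\liminf_n|X_n|/n\ge s_2$ for $\lambda=\frac14$. Hence $\rho$ is not increasing and $\mathcal S$ is not decreasing on $(0,\lambda_c(G))$. One can take $H_1=(\mathbb Z_2\wr\mathbb Z_c)\times\mathbb Z_m$ with $c$ large and then $m$ large.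

**Theorem 2.** Let $G=G_1*\cdots*G_r$ be as in the conjecture, and put $\beta_l(\lambda)=\sum_{e\ne h\in H_l}\lambda^{-|h|_l}$.

1. $\lambda_c\in(0,\infty)$ is the unique solution of $\sum_l\frac{\beta_l(\lambda)}{1+\beta_l(\lambda)}=1$, and $\mathrm{RW}_{\lambda_c}$ is recurrent.
2. $\rho$ is continuous on $(0,\infty)$, $\rho(\lambda)\in(0,1)$ for $0<\lambda<\lambda_c$, and $\rho(\lambda)=1$ for $\lambda\ge\lambda_c$.
3. For every $\lambda\in[0,\infty)$, $\mathcal S(\lambda)$ exists a.s. and is deterministic. $\mathcal S$ is continuous on $[0,\infty)$, strictly positive and real-analytic on $[0,\lambda_c)$, and $0$ on $[\lambda_c,\infty)$.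

The proof of Theorem 1 (Sections 4 to 6) does not use Theorem 2 (Sections 7 to 10).

**Two standard facts.**

**(M)** If $(M_n)$ is a martingale with bounded increments, then $M_n/n\to0$ a.s. (The Azuma–Hoeffding inequality bounds $P(|M_n-M_0|>\varepsilon n)$ by $2e^{-\alpha n}$ with $\alpha=\alpha(\varepsilon)>0$; apply Borel–Cantelli.)

**(R)** For $\lambda>0$, $\rho=\|P\|_{\ell^2(\pi)}=\sup\langle g,Pg\rangle_\pi$, the supremum being over finitely supported $g\ge0$ with $\|g\|=1$.

*Proof of (R).* By reversibility $P$ is self-adjoint on $\ell^2(\pi)$, and it is a contraction. Hence $\|P\|$ is the supremum of $|\langle g,Pg\rangle|$ over finitely supported unit vectors. As the kernel is nonnegative, $|\langle g,Pg\rangle|\le\langle|g|,P|g|\rangle$, so we may take $g\ge0$ and drop the absolute value. Next, $p^{(n)}(o,o)=\langle\mathbf 1_o,P^n\mathbf 1_o\rangle/\pi(o)\le\|P\|^n$, so $\rho\le\|P\|$. Conversely, let $g\ge0$ be finitely supported with $\|g\|=1$. Its spectral measure is a probability measure, so Jensen's inequality gives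
$$\langle g,Pg\rangle\le\langle g,P^2g\rangle^{1/2}\le\langle g,P^{2n}g\rangle^{1/2n}.$$
The right side is built from the finitely many numbers $p^{(2n)}(x,y)$ with $x,y$ in the support of $g$. By irreducibility choose $a,b$ (depending on $x,y$) with $p^{(a)}(o,x)>0$ and $p^{(b)}(y,o)>0$. From $p^{(a)}(o,x)p^{(2n)}(x,y)p^{(b)}(y,o)\le p^{(2n+a+b)}(o,o)$ it follows that the limsup of the right side is at most $\rho$. $\square$

## 3. Trees, and where vertexwise comparison stops

**All factors $\mathbb Z_2$.** Then $G$ is the $r$-regular tree. Write $q=r-1\ge1$. Off the root $N_v=q+\lambda$, and $|X_n|$ moves up with probability $q/(q+\lambda)$ and down with probability $\lambda/(q+\lambda)$. So $\lambda_c=q$, and for $\lambda<q$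
$$\mathcal S(\lambda)=\frac{q-\lambda}{q+\lambda},$$
which is strictly decreasing. For $\rho$, let $F(z)$ be the generating function of the hitting time of $o$ from a neighbor. A first-step decomposition gives $(q+\lambda)F=z(\lambda+qF^2)$, so the first return to $o$ has generating function
$$U(z)=zF(z)=\frac{q+\lambda-\sqrt{(q+\lambda)^2-4q\lambda z^2}}{2q}.$$
Its first singularity on the positive axis is $z_0=\frac{q+\lambda}{2\sqrt{q\lambda}}$, and $U(z_0)=\frac{q+\lambda}{2q}<1$ for $\lambda<q$. Hence $\sum_np^{(n)}(o,o)z^n=1/(1-U(z))$ has radius of convergence exactly $z_0$, and $\rho(\lambda)=\frac{2\sqrt{q\lambda}}{q+\lambda}$. This increases strictly on $(0,q)$, because the derivative of $\sqrt\lambda/(q+\lambda)$ has the sign of $q-\lambda$. On trees the conjecture holds.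

**The natural argument.** Let $d_v^+$ be the number of edges leading up from $v$ and $d_v^0$ the number staying at the level. The expected change of level at $v\neq o$ is
$$D_\lambda(v)=\frac{d_v^+-\lambda d_v^-}{d_v^++d_v^0+\lambda d_v^-},$$
and the numerator of $\partial_\lambda D_\lambda(v)$ is $-d_v^-(2d_v^++d_v^0)<0$. At each fixed vertex a larger $\lambda$ pulls harder toward $o$. One would like to couple the walks for $\lambda<\lambda'$ so that the second one stays lower.

On a tree this works because $D_\lambda(v)$ is the same at all $v\ne o$. In general the coupled walks separate, and then one has to compare $D_\lambda(v)$ with $D_{\lambda'}(v')$ at *different* vertices. In $\mathbb Z_2*\mathbb Z_3$, the vertices $a$ and $b$ are both at level $1$. At $a$, $(d^+,d^0,d^-)=(2,0,1)$ and $D_\lambda(a)=\frac{2-\lambda}{2+\lambda}$; at $b$, $(d^+,d^0,d^-)=(1,1,1)$ and $D_\lambda(b)=\frac{1-\lambda}{2+\lambda}$. So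
$$D_{1/10}(b)=\tfrac37<\tfrac23=D_{2/5}(a):$$
the walk with the larger bias has the larger drift. This does not show that monotonicity fails on $\mathbb Z_2*\mathbb Z_3$; it shows where the argument stops. The speed is an average of $D_\lambda$ over the visited vertices, and *which* vertices are visited also depends on $\lambda$. A counterexample must make this second effect win. The blow-up makes it computable.

## 4. First-order asymptotics of the speed and of $1-\rho$

Fix $H_2,\dots,H_r$ and put $\kappa=\sum_{i\ge2}|S_i|\ge1$. Let $H_1,S_1,\ell$ be as in Section 1. On $Q$ put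
$$\delta_x=\#\{t\in T:\ell(xt)=\ell(x)-1\},\qquad N_x=k+(\lambda-1)\delta_x\ge\min(1,\lambda)k .$$
Let $\bar P$ be the chain on $Q$ with $\bar P(x,xt)=\lambda/N_x$ if $\ell(xt)=\ell(x)-1$ and $\bar P(x,xt)=1/N_x$ otherwise. It is the walk with conductances $\lambda^{-\min(\ell(x),\ell(y))}$. It is irreducible, and its stationary law is $\bar\pi(x)=\lambda^{-\ell(x)}N_x/Z$ with $Z=\sum_x\lambda^{-\ell(x)}N_x$. Define
$$\varphi(\lambda)=\frac1Z\sum_{x\in Q}\lambda^{-\ell(x)},\qquad\psi(\lambda)=\frac1Z\sum_{x\in Q}\lambda^{-\ell(x)}(\ell(x)+1).\tag{1}$$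
Observe that $\varphi=\bar\pi(1/N)$ and $\psi=\bar\pi((\ell+1)/N)$.

**Proposition A.** Fix $Q,T$ and $\lambda>0$. There is $C<\infty$ independent of $m$ such that for all large $m$:

(a) a.s. $\limsup_n\big|\,m|X_n|/n-\kappa\psi(\lambda)\big|\le C/m$;

(b) $\big|m(1-\rho(\lambda))-\kappa\varphi(\lambda)\big|\le Cm^{-1/4}$.

The heuristic is short. At a clone of $x$ the walk exits with probability about $\kappa/(mN_x)$, and an exit gains $\ell(x)+1$ levels. Now average over $\bar\pi$.

In the proof, $C$ and $O(\cdot)$ denote bounds uniform in the vertex and in $m$, and $C$ may change from line to line. For a vertex $v$ let $\mathsf r_v$ be the root of its $G_1$-copy and write $v=\mathsf r_vh$ with $h=(x,j)\in H_1$. The *type* of $v$ is $\tau(v)=x\in Q$ if $h$ is not the identity of $H_1$, and $\tau(v)=\circ$ if it is. Thus $|v|=|\mathsf r_v|+\ell(\tau(v))$ when $\tau(v)\in Q$, and $\mathsf r_v=v$ when $\tau(v)=\circ$.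

**Step 1: transitions.** We check that the type follows $\bar P$ up to errors $O(1/m)$.

*From $v$ with $\tau(v)=x\in Q$.* If $\ell(x)\ge2$, then $xt\ne e$ for all $t\in T$ (when $x=e$ this is because $e\notin T$). The neighbors in the copy are $m$ vertices of type $xt$ for each $t$, their levels compare with $|v|$ as $\ell(xt)$ with $\ell(x)$, and $d_v^-=m\delta_x$. If $\ell(x)=1$, then $\delta_x=0$. The neighbors in the copy are $m$ vertices of each type $xt\ne e$, then $m-1$ vertices of type $e$ (one level up), and the root (one level down), so $d_v^-=1$. In all cases there are $\kappa$ further *exit* edges of weight $1$, to vertices $vs$ with $s\in S_i$, $i\ge2$; these are of type $\circ$ and are their own root. Therefore $N_v=mk+\kappa+(\lambda-1)d_v^-=mN_x+O(1)$, and: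

- the next type is $y\in Q$ with probability $\bar P(x,y)+O(1/m)$, and $\mathsf r$ is unchanged;
- the root of the same copy is hit with probability $O(1/m)$, and $\mathsf r$ is unchanged;
- an exit has probability $\kappa/N_v=\kappa/(mN_x)+O(m^{-2})$, and it increases $|\mathsf r|$ by $\ell(x)+1$.

*From $v$ with $\tau(v)=\circ$.* The degree is $mk+\kappa$, and $d_v^-$ counts edges in a copy of index $\ge2$, so $N_v=mk+O(1)$. There are $mk$ edges of weight $1$ into the copy rooted at $v$; they lead to types in $T$, and $\mathsf r$ is unchanged. The other $\kappa$ edges have total probability $O(1/m)$. Since $|\mathsf r_{v'}|$ lies between $|v'|-\max\ell$ and $|v'|$, they change $|\mathsf r|$ by at most $1+\max\ell$.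

In particular, from every vertex the next type is $\circ$ with probability at most $C/m$.

**Step 2: the speed.** We build an almost-martingale from $m|\mathsf r_{X_n}|$ and a corrector that levels out the dependence on the type. Put $b(x)=\kappa(\ell(x)+1)/N_x$, so $\bar\pi(b)=\kappa\psi$. Choose $u:Q\to\mathbb R$ with
$$\bar Pu-u=\kappa\psi-b .\tag{2}$$
This is possible: the kernel of $\bar P-I$ consists of the constants, so its image has codimension one; the image lies in the hyperplane of functions of $\bar\pi$-mean $0$, so it equals that hyperplane, and the right side of (2) belongs to it. Set $u(\circ)=0$ and $Y_n=m|\mathsf r_{X_n}|+u(\tau(X_n))$.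

If $\tau(X_n)=x\in Q$, Step 1 shows that the conditional drift of $Y$ is
$$m(\ell(x)+1)\frac{\kappa}{N_v}+\bar Pu(x)-u(x)+O(1/m)=b(x)+\kappa\psi-b(x)+O(1/m)=\kappa\psi+O(1/m).$$
If $\tau(X_n)=\circ$, the drift is at most $m\cdot O(1/m)\cdot(1+\max\ell)+O(1)=O(1)$ in absolute value.

Type $\circ$ is rare: apply (M) to the sum of the indicators $\mathbf 1\{\tau(X_n)=\circ\}$ minus their conditional probabilities, which are at most $C/m$. The asymptotic upper frequency of type $\circ$ is thus at most $C/m$ a.s. For fixed $m$ the increments of $Y$ are bounded, so (M) applied to $Y$ minus its accumulated drift gives $\limsup_n|Y_n/n-\kappa\psi|\le C/m$ a.s. Finally $0\le|X_n|-|\mathsf r_{X_n}|\le\max\ell$ and $u$ is bounded, so $Y_n/n$ and $m|X_n|/n$ have the same asymptotics. This is (a).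

**Step 3: $\rho$ from below.** We test (R) on the indicator of one copy. Let $\mathcal C=H_1$, the copy rooted at $o$, and $g=\mathbf 1_{\mathcal C}/\sqrt{\pi(\mathcal C)}$. Then
$$\rho\ge\langle g,Pg\rangle_\pi=\frac1{\pi(\mathcal C)}\sum_{x,y\in\mathcal C}\pi(x)p(x,y)=1-\frac{c(\partial\mathcal C)}{\pi(\mathcal C)},$$
where $c(\partial\mathcal C)$ is the total conductance of the edges leaving $\mathcal C$. At each $h\in H_1$ there are $\kappa$ such edges, of conductance $\lambda^{-|h|}$. By Section 1, $\sum_{h\neq e}\lambda^{-|h|}=m\sum_{x\in Q}\lambda^{-\ell(x)}-\lambda^{-2}$. Therefore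
$$c(\partial\mathcal C)=\kappa m\sum_{x\in Q}\lambda^{-\ell(x)}+O(1),\qquad\pi(\mathcal C)=\sum_{x\in Q}m\lambda^{-\ell(x)}\big(mN_x+O(1)\big)+O(m)=m^2Z+O(m).$$
Hence $1-\rho\le\kappa\varphi/m+O(m^{-2})$.

**Step 4: $\rho$ from above.** We need a positive function $f$ with $Pf\le tf$, because then $p^{(n)}(o,o)f(o)\le P^nf(o)\le t^nf(o)$ and $\rho\le t$. The constant function gives only $t=1$, since mass that exits counts in full. So $f$ must be small beyond an exit. But a decay factor per exit becomes a growth factor for the backward edges at vertices of type $\circ$, and it must not be too strong. Let $g(v)$ be the number of syllables of $\mathsf r_v$; an exit increases it by $2$. We give each syllable a factor $m^{-1/4}$, add a bump of size $m^{-1/4}$ at type $\circ$ to absorb the backward edges, and level out the types by a corrector. Since $\bar\pi(1/N)=\varphi$, there is, as in Step 2, a function $u$ on $Q$ with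
$$\bar Pu(x)-u(x)=\frac\kappa{N_x}-\kappa\varphi .\tag{3}$$
Put
$$f(v)=m^{-g(v)/4}(1+\omega(v)),\qquad\omega(v)=\begin{cases}u(\tau(v))/m&\text{if }\tau(v)\in Q,\\m^{-1/4}&\text{if }\tau(v)=\circ.\end{cases}$$
For large $m$, $f>0$.

*Type $x\in Q$.* Let $p_\circ=O(1/m)$ be the probability of hitting the root of the copy. Steps to types in $Q$ and the root step leave $g$ unchanged. An exit goes from $v=\mathsf r_vh$, with $g(v)+1$ syllables, to a word with $g(v)+2$ syllables that is its own root. So
$$\begin{aligned}m^{g(v)/4}Pf(v)&=\Big(1-p_\circ-\frac\kappa{N_v}\Big)+\frac1m\bar Pu(x)+O(m^{-2})+p_\circ(1+m^{-1/4})+\frac\kappa{N_v}m^{-1/2}(1+m^{-1/4})\\&=1-\frac\kappa{mN_x}+\frac1m\bar Pu(x)+O(m^{-5/4})\\&=1+\frac{u(x)}m-\frac{\kappa\varphi}m+O(m^{-5/4}),\end{aligned}$$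
where the last line uses (3). The error $m^{-5/4}$ comes from $p_\circ m^{-1/4}$; the exit term is $O(m^{-3/2})$. As $m^{g(v)/4}f(v)=1+u(x)/m$, we get $Pf(v)\le(1-\kappa\varphi/m+Cm^{-5/4})f(v)$.

*Type $\circ$.* Edges into the copy rooted at $v$ leave $g$ unchanged and lead to values $1+O(1/m)$. An edge $v\to vs$ with $s\in S_i$, $i\ge2$, decreases $g$ by at most $2$. If it appends a syllable or only modifies the last one, the new word ends in an $H_i$-syllable, hence is its own root, and $g$ does not decrease. If it deletes the last syllable of $v$, leaving $v'$, then $\mathsf r_{v'}$ is $v'$ or $v'$ with one more syllable removed. These edges have total probability $O(1/m)$, so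
$$m^{g(v)/4}Pf(v)\le1+O(1/m)+O(m^{-1}m^{1/2})=1+O(m^{-1/2}).$$
Dividing by $m^{g(v)/4}f(v)=1+m^{-1/4}$ gives at most $1-\frac12m^{-1/4}\le1-\kappa\varphi/m$ for large $m$.

So $Pf\le tf$ with $t=1-\kappa\varphi/m+Cm^{-5/4}$, and $\rho\le t$. With Step 3 this proves (b). $\square$

## 5. Choosing $Q$: from $K_{m,m}$ to lamplighters

Write $\langle\Xi\rangle$ for the average of a function $\Xi$ on $Q$ with weights proportional to $\lambda^{-\ell(x)}$. Then (1) reads
$$\varphi=\frac1{\langle N\rangle},\qquad\psi=\frac{\langle\ell+1\rangle}{\langle N\rangle},\qquad N_x=k-(1-\lambda)\delta_x .\tag{4}$$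
By Proposition A we want $\varphi$ and $\psi$ to *increase* somewhere on $(0,1)$.

**The smallest choice fails.** For $Q=\mathbb Z_2$, $T=\{1\}$ we have $\ell(1)=1$, $\ell(e)=2$, $\delta_1=0$, $\delta_e=1$, so $N_1=1$, $N_e=\lambda$ and $Z=\lambda^{-1}+\lambda^{-2}\lambda=2\lambda^{-1}$. Thus
$$\varphi=\tfrac12(1+\lambda^{-1}),\qquad\psi=1+\tfrac32\lambda^{-1}.$$
Both decrease, and the leading order gives no contradiction to the conjecture. The reason is visible in (4). Small $\lambda$ moves the weight to the high level, and there the down-degree $\delta$ is large, so $\langle N\rangle$ becomes small.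

We want the opposite. Small $\lambda$ should send the weight to states with *small* down-degree, while intermediate $\lambda$ should leave some of it on states whose down-degree is comparable to $k$. Then $\langle N\rangle$ is about $k$ when $\lambda$ is near $0$ and smaller in between. For $\psi$ the top level must also lose little when $\lambda$ grows from $0$.

**The lamplighter.** Let $c\ge2$ and $Q=\mathbb Z_2\wr\mathbb Z_c$: the elements are $(A,i)$ with $A\subset\mathbb Z_c$ (the lit lamps) and $i\in\mathbb Z_c$ (the position), and $(A,i)(B,j)=(A\triangle(i+B),i+j)$. Let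
$$T=\{(\emptyset,j):j\ne0\}\cup\{(\{0\},0)\},\qquad k=|T|=c .$$
One step moves the lamplighter to any other site or flips the lamp at the current site. Put $A'=A\setminus\{0\}$ and $a=|A'|$.

**Lengths.** If $a\ge1$, then $|(A,i)|_T=|A|+a+\mathbf 1[i\notin A']$. If $a=0$, then $|(A,i)|_T=|A|+\mathbf 1[i\ne0]$.

*Proof.* At least $|A|$ flips are needed. The walk starts at $0$, so each point of $A'$ must be reached by a move, and at least $a$ moves are needed. If $a\ge1$ and exactly $a$ moves are made, all arrivals are in $A'$, so the final position is in $A'$; hence $i\notin A'$ requires $a+1$ moves. The bound is attained: flip the lamp at $0$ first if $0\in A$; then visit the points of $A'$ one after the other, flipping each lamp, with $i$ visited last if $i\in A'$; finally move to $i$ if $i\notin A'$. For $a=0$, flip at $0$ if $A=\{0\}$, then move if $i\ne0$; nothing shorter works. $\square$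

For example, if $x,y,0$ are distinct sites, then $(\{x\},x)$ has length $2$, while $(\{x\},y)$ and $(\{0,x\},x)$ have length $3$.

**Down-degrees for $a\ge1$.** The neighbors of $e$ have $a=0$, so an element with $a\ge1$ is not adjacent to $e$, and $\ell$ is the length at it and at all its neighbors. If $i\in A'$, no $(A,i')$ has smaller level, and only the flip can go down, so $\delta\le1$. If $i\notin A'$, exactly the $a$ elements $(A,i')$ with $i'\in A'$ are lower among the $(A,i')$, so $\delta\in\{a,a+1\}$. The elements $(A'\cup\{0\},i)$ with $i\in A'$ and $(A',i)$ with $i\notin A'$ have the same length $2a+1$, but down-degrees at most $1$ and at least $a$: this is the asymmetry we need.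

**Limits as $c\to\infty$.** Fix $\lambda\in(0,1]$ and put
$$p=\frac1{1+\lambda^2},\qquad\Sigma_c=(1+\lambda^{-1})(1+\lambda^{-2})^{c-1}.$$
The purpose of this step is to write the three sums in (1) as expectations over a binomial variable. For given $A'\ne\emptyset$ there are two choices, $A=A'$ and $A=A'\cup\{0\}$, with $\lambda^{-\ell}$ equal to
$$\lambda^{-2a}\lambda^{-\mathbf 1[i\notin A']}\quad\text{and}\quad\lambda^{-1}\lambda^{-2a}\lambda^{-\mathbf 1[i\notin A']} .$$
Let $E$ refer to a random subset $A'$ of the $c-1$ nonzero sites that contains each site independently with probability $p$. As $p/(1-p)=\lambda^{-2}$, a given $A'$ has probability $\lambda^{-2a}/(1+\lambda^{-2})^{c-1}$, and $a\sim\mathrm{Bin}(c-1,p)$. There are $a$ indices $i\in A'$ and $c-a$ indices $i\notin A'$. Moreover $2a+1\le\ell+1\le2a+3$, while $N=c-(1-\lambda)\delta$ equals $c+O(1)$ for $i\in A'$ and $c-(1-\lambda)a+O(1)$ for $i\notin A'$. Hence, summing over states with $a\ge1$,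
$$\begin{aligned}\sum\lambda^{-\ell}&=\Sigma_c\,E\big[a+\lambda^{-1}(c-a);\,a\ge1\big],\\ \sum\lambda^{-\ell}(\ell+1)&=\Sigma_c\,E\big[(2a+O(1))(a+\lambda^{-1}(c-a));\,a\ge1\big],\\ \sum\lambda^{-\ell}N&=\Sigma_c\,E\big[a(c+O(1))+\lambda^{-1}(c-a)(c-(1-\lambda)a+O(1));\,a\ge1\big].\end{aligned}$$
The $2c$ states with $a=0$ have $\ell\le2$ and $N\le c$, so they contribute $O(c^2)$ to each full sum; since $\Sigma_c\ge2^c$, this is negligible after division by $\Sigma_c$. The restriction $a\ge1$ removes from each expectation at most $O(c^2)(1-p)^{c-1}$, also negligible. Finally $a/c\in[0,1]$ and $a/c\to p$ in $L^2$. So, now with sums over all of $Q$,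
$$\frac{\sum\lambda^{-\ell}}{\Sigma_cc}\to p+\lambda^{-1}(1-p)=\frac{1+\lambda}{1+\lambda^2},\qquad\frac{\sum\lambda^{-\ell}(\ell+1)}{\Sigma_cc^2}\to\frac{2p(1+\lambda)}{1+\lambda^2}=\frac{2(1+\lambda)}{(1+\lambda^2)^2},$$
$$\frac{\sum\lambda^{-\ell}N}{\Sigma_cc^2}\to p+\lambda^{-1}(1-p)\big(1-(1-\lambda)p\big)=\frac1{1+\lambda^2}+\frac\lambda{1+\lambda^2}\cdot\frac{\lambda+\lambda^2}{1+\lambda^2}=\frac{1+2\lambda^2+\lambda^3}{(1+\lambda^2)^2}.$$
Writing $\varphi_c,\psi_c$ for $\varphi,\psi$ of this $Q$, we conclude
$$c\,\varphi_c(\lambda)\to\Phi(\lambda)=\frac{(1+\lambda)(1+\lambda^2)}{1+2\lambda^2+\lambda^3},\qquad\psi_c(\lambda)\to\Psi(\lambda)=\frac{2(1+\lambda)}{1+2\lambda^2+\lambda^3}.\tag{5}$$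

**Reading the formula.** The states with $i\notin A'$ carry the limiting fraction $\frac{\lambda^{-1}(1-p)}{p+\lambda^{-1}(1-p)}=\frac\lambda{1+\lambda}$ of the weight, and only they have a down-degree of order $c$, namely about $pc$. So $\langle N\rangle/c\to1-(1-\lambda)\,p\,\frac\lambda{1+\lambda}=1/\Phi(\lambda)$. This is $1$ at both ends of $[0,1]$ and less than $1$ in between, so $\Phi$ rises from $1$ and comes back to $1$. Moreover $\Psi=2p\,\Phi$. Near $\lambda=0$ the factor $\Phi$ gains to first order, $\Phi=1+\lambda+O(\lambda^2)$, while $p=1-\lambda^2+O(\lambda^4)$ loses only to second order.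

Concretely, $1+2\lambda^2+\lambda^3$ is $\frac{1021}{1000}$ at $\lambda=\frac1{10}$ and $\frac{73}{64}$ at $\lambda=\frac14$, so
$$\Psi(\tfrac1{10})=\tfrac{2200}{1021}<2.16<2.19<\tfrac{160}{73}=\Psi(\tfrac14),\qquad\Phi(\tfrac1{10})=\tfrac{1111}{1021}<1.09<1.16<\tfrac{85}{73}=\Phi(\tfrac14).\tag{6}$$

## 6. Both monotonicity claims fail on one graph

We assemble Theorem 1. By (5) and (6), fix $c$ so large that $\psi_c(\frac1{10})<\psi_c(\frac14)$ and $\varphi_c(\frac1{10})<\varphi_c(\frac14)$. Apply Proposition A with this $Q$ at $\lambda=\frac1{10},\frac14,1$, take $C$ to be the largest of the three constants, and then take $m$ large.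

- At $\lambda=1$: $m\liminf_n|X_n|/n\ge\kappa\psi_c(1)-C/m>0$ a.s., because $\psi_c(1)>0$. So $\mathrm{RW}_1$ is transient and $\lambda_c(G)\ge1>\frac14$.
- Speed: put $s_1=\frac1m\big(\kappa\psi_c(\frac1{10})+\frac Cm\big)$ and $s_2=\frac1m\big(\kappa\psi_c(\frac14)-\frac Cm\big)$. For $m$ large $s_1<s_2$, and a.s. $\limsup_n|X_n|/n\le s_1$ at $\lambda=\frac1{10}$ and $\liminf_n|X_n|/n\ge s_2$ at $\lambda=\frac14$.
- Spectral radius: for $m$ large,
$$m(1-\rho(\tfrac1{10}))\le\kappa\varphi_c(\tfrac1{10})+Cm^{-1/4}<\kappa\varphi_c(\tfrac14)-Cm^{-1/4}\le m(1-\rho(\tfrac14)),$$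
that is, $\rho(\frac1{10})>\rho(\frac14)$.

This proves Theorem 1. $\blacksquare$

## 7. Escape weights as a fixed point, and the critical value

We turn to Theorem 2. The tool is a finite system of equations for the probabilities of leaving a branch forever.

**Notation.** For $h\in H_l\setminus\{e\}$ and $h'\sim h$ in $G_l$ let $w_h(h')=\lambda$ if $|h'|=|h|-1$ and $w_h(h')=1$ otherwise. Put $n_h=\sum_{h'\sim h}w_h(h')$ and $\kappa_l=\sum_{j\ne l}|S_j|\ge1$. Then $N_{\mathsf rh}=n_h+\kappa_l$. For a vertex $\mathsf r$ let $T_{\mathsf r}$ be its hitting time, and for a root $\mathsf r$ of an $H_l$-copy let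
$$F_h^{(l)}(z)=E_{\mathsf rh}\big[z^{T_{\mathsf r}};T_{\mathsf r}<\infty\big].$$
This does not depend on $\mathsf r$: until $T_{\mathsf r}$ the walk stays among words that extend $\mathsf r$ by an $H_l$-syllable, and there the transition probabilities depend only on the suffix. Put $W_l=\sum_{s\in S_l}F^{(l)}_s$ and $A_l=\sum_{j\ne l}W_j$.

**Step 1: the equations.** To hit $\mathsf r$ from $\mathsf rhs$ with $s\in S_j$, $j\ne l$, the walk must first hit $\mathsf rh$. Decomposing at the first step, with $F_e=1$,
$$(n_h+\kappa_l)F_h=z\Big[\sum_{h'\sim h}w_h(h')F_{h'}+A_lF_h\Big],\qquad h\ne e.\tag{7}$$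
Let $M_l(\lambda,z,A)$ be the matrix on $H_l\setminus\{e\}$ with diagonal entries $n_h+\kappa_l-zA$ and off-diagonal entries $-z\,w_h(h')$ for $h'\sim h$. The term $h'=e$ in (7) occurs exactly for $h\in S_l$ and contributes $z\lambda$. So, when $M_l$ is invertible, $F=M_l^{-1}(z\lambda\mathbf 1_{S_l})$ and
$$W_l=\widehat W_l(\lambda,z,A_l):=z\lambda\,\mathbf 1_{S_l}^TM_l(\lambda,z,A_l)^{-1}\mathbf 1_{S_l}.\tag{8}$$
For $0\le z<1$ this holds with $A_l=A_l(z)$: since $A_l(z)\le\kappa_l$, the diagonal is at least $n_h+(1-z)\kappa_l>zn_h$, so $M_l$ is strictly diagonally dominant.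

At $z=1$ put
$$c_l=|S_l|-W_l(1)=\sum_{s\in S_l}P_{\mathsf rs}(T_{\mathsf r}=\infty),\qquad t_l=\sum_{j\ne l}c_j=\kappa_l-A_l(1)\ge0,$$
and $C_l(\lambda,t)=|S_l|-\widehat W_l(\lambda,1,\kappa_l-t)$.

**Lemma 1.** Let $\lambda>0$. On $[0,\infty)$, $C_l(\lambda,\cdot)$ is real-analytic, strictly increasing, strictly concave, at most $|S_l|$, with $C_l(\lambda,0)=0$ and $\partial_tC_l(\lambda,0)=\beta_l(\lambda)$.

*Proof.* We symmetrize. We have $M_l(\lambda,1,\kappa_l-t)=M^0+tI$ with $M^0=\mathrm{diag}(n_h)-(w_h(h'))$. Let $D=\mathrm{diag}(\lambda^{-|h|})$ and $L=DM^0$. The off-diagonal entries of $L$ are $-\lambda^{-\min(|h|,|h'|)}$, so $L$ is symmetric. It is the matrix of the Dirichlet form on $G_l$ with boundary value $0$ at $e$, and it is positive definite because $G_l$ is connected. So $R=(L+tD)^{-1}$ exists and is positive definite for $t\ge0$; in particular $M^0+tI$ is invertible. As $D=\lambda^{-1}$ on $S_l$,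
$$\widehat W_l=\lambda\,\mathbf 1_{S_l}^T(L+tD)^{-1}D\,\mathbf 1_{S_l}=\mathbf 1_{S_l}^TR\,\mathbf 1_{S_l}.$$
Its first two $t$-derivatives are $-\mathbf 1_{S_l}^TRDR\mathbf 1_{S_l}<0$ and $2\,\mathbf 1_{S_l}^TRDRDR\mathbf 1_{S_l}>0$. So $C_l$ is analytic, strictly increasing and strictly concave.

The matrix $R$ has nonnegative entries. Indeed, let $\mathcal B=L+tD$ and $\mathcal Bx=b\ge0$, and split $x=x^+-x^-$ into positive and negative parts. Then $0\le(x^-)^Tb=(x^-)^T\mathcal Bx^+-(x^-)^T\mathcal Bx^-$. The first term on the right is $\le0$, because $x^\pm$ have disjoint supports and off-diagonal entries of $\mathcal B$ are $\le0$. So $(x^-)^T\mathcal Bx^-\le0$ and $x^-=0$. Hence $\widehat W_l\ge0$ and $C_l\le|S_l|$.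

Let $F=(M^0+tI)^{-1}\lambda\mathbf 1_{S_l}$ and $q=\mathbf 1-F$, $q_e=0$. The row sums give $M^0\mathbf 1=\lambda\mathbf 1_{S_l}$, so $M^0q=tF$, that is, $\sum_{h'\sim h}w_h(h')(q_h-q_{h'})=tF_h$ for $h\ne e$. Multiply by $\lambda^{-|h|}$ and sum over $h\ne e$. The coefficients $\lambda^{-|h|}w_h(h')$ are symmetric, so interior terms cancel and only the edges at $e$, of conductance $1$, remain:
$$C_l(\lambda,t)=\sum_{s\in S_l}q_s=t\sum_{h\ne e}\lambda^{-|h|}F_h(t).\tag{9}$$
For $t=0$ we have $F\equiv1$, so (9) yields $C_l(\lambda,0)=0$ and $\partial_tC_l(\lambda,0)=\sum_{h\ne e}\lambda^{-|h|}=\beta_l$. $\square$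

**The critical matrix.** Let $\Gamma_\lambda(c)_l=C_l\big(\lambda,\sum_{j\ne l}c_j\big)$ on $[0,\infty)^r$. Its derivative at $0$ is the matrix $B(\lambda)_{lj}=\beta_l(\lambda)\mathbf 1[l\ne j]$, irreducible as $r\ge2$; let $\theta(\lambda)$ be its spectral radius. The $\beta_l$ are continuous and strictly decreasing from $\infty$ to $0$. By Perron–Frobenius theory (strict monotonicity of the spectral radius of irreducible matrices, and the bounds $(r-1)\min_l\beta_l\le\theta\le(r-1)\max_l\beta_l$ by row sums), so is $\theta$. Let $\lambda_*$ be defined by $\theta(\lambda_*)=1$. The equation $By=y$ with $y>0$ means $y_l=\beta_l(\sum_jy_j-y_l)$, i.e. $y_l=\frac{\beta_l}{1+\beta_l}\sum_jy_j$. A positive eigenvector belongs to the spectral radius, so $\theta=1$ iff $\sum_l\beta_l/(1+\beta_l)=1$.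

**Lemma 2.** Let $\lambda>0$. The escape vector $c(\lambda)=(c_l)_l$ is the largest fixed point of $\Gamma_\lambda$ in $[0,\infty)^r$. If $\lambda\ge\lambda_*$, the only fixed point is $0$. If $\lambda<\lambda_*$, there is exactly one nonzero fixed point; it is strictly positive and equals $c(\lambda)$. Hence $\lambda_c=\lambda_*$ and $\mathrm{RW}_{\lambda_c}$ is recurrent.

*Proof.* **$c(\lambda)$ is the largest fixed point.** It is a fixed point by (8) at $z=1$; the matrix $M^0+t_lI$ is invertible as $t_l\ge0$. Let $\tilde c$ be any fixed point. As $C_l\le|S_l|$, $\tilde W=|S|-\tilde c\ge0$ (with $|S|=(|S_l|)_l$). The vectors $\tilde F^{(l)}=(M^0+\tilde t_lI)^{-1}\lambda\mathbf 1_{S_l}$, $\tilde t_l=\sum_{j\ne l}\tilde c_j$, are nonnegative and solve (7) at $z=1$ with $\tilde W$ in place of $W$. We claim $P_{\mathsf rh}(T_{\mathsf r}\le n)\le\tilde F_h$ for all $n$ and $h\neq e$. For $n=0$ the left side is $0$. For the induction step decompose at the first step, and for $s\in S_j$, $j\ne l$, use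
$$P_{\mathsf rhs}(T_{\mathsf r}\le n)\le P_{\mathsf rhs}(T_{\mathsf rh}\le n)\,P_{\mathsf rh}(T_{\mathsf r}\le n)\le\tilde F_s^{(j)}\tilde F_h^{(l)};$$
then (7) for $\tilde F$ gives the claim for $n+1$. Letting $n\to\infty$, $W(1)\le\tilde W$ and $c\ge\tilde c$.

**No nonzero fixed point if $\theta\le1$.** A nonzero fixed point is strictly positive: if $c_j>0$, then $t_l>0$ and $c_l=C_l(t_l)>0$ for all $l\ne j$. Let $x>0$ be the left Perron vector of $B$ and $c$ a nonzero fixed point with $t_l=\sum_{j\ne l}c_j>0$. Strict concavity and Lemma 1 give $C_l(t_l)<\beta_lt_l$, so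
$$x\cdot c=\sum_lx_lC_l(t_l)<\sum_lx_l\beta_lt_l=\theta\,x\cdot c ,$$
and $\theta>1$.

**A positive fixed point if $\theta>1$.** With the right Perron vector $y>0$, $\Gamma_\lambda(\varepsilon y)_l=\varepsilon\theta y_l+O(\varepsilon^2)\ge\varepsilon y_l$ for small $\varepsilon>0$. As $\Gamma_\lambda$ is monotone, continuous and bounded by $|S|$, the iterates from $\varepsilon y$ increase to a positive fixed point.

**Uniqueness.** Let $c\ne c'$ be positive fixed points; swapping them if necessary, $\mu=\max_lc_l'/c_l>1$, attained at $l$. Then $t_l'\le\mu t_l$, and strict concavity with $C_l(0)=0$ gives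
$$c_l'=C_l(t_l')\le C_l(\mu t_l)<\mu C_l(t_l)=\mu c_l=c_l',$$
a contradiction. So there is just one nonzero fixed point, and the largest fixed point $c(\lambda)$ equals it.

**The critical value.** The probability of never returning to $o$ is $\sum_lc_l/d_o$. So transience holds iff $c(\lambda)\ne0$ iff $\lambda<\lambda_*$. $\square$

This proves part 1 of Theorem 2.

**Example.** For $\mathbb Z_2*\mathbb Z_3$: $\beta_1=\lambda^{-1}$ and $\beta_2=2\lambda^{-1}$, so $\lambda_c$ solves $\frac1{1+\lambda}+\frac2{2+\lambda}=1$, i.e. $\lambda_c=\sqrt2$. In $\mathbb Z_2$, $F=\lambda/(\lambda+t)$. In the triangle, by symmetry, $(\lambda+1+t)F=F+\lambda$, so again $F=\lambda/(\lambda+t)$. Thus $C_1=\frac t{\lambda+t}$ and $C_2=\frac{2t}{\lambda+t}$, and the fixed-point equations are $c_1=\frac{c_2}{\lambda+c_2}$, $c_2=\frac{2c_1}{\lambda+c_1}$. In reciprocals, $\frac1{c_1}=1+\frac\lambda{c_2}$ and $\frac1{c_2}=\frac12+\frac\lambda{2c_1}$, so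
$$c_1=\frac{2-\lambda^2}{2+\lambda},\qquad c_2=\frac{2-\lambda^2}{1+\lambda},$$
positive exactly for $\lambda<\sqrt2$.

## 8. Analyticity across $z=1$, and the spectral radius

**Lemma 3.** Let $\lambda_0\in[0,\lambda_c)$. Near $(\lambda_0,1)$ there is a real-analytic function $\widetilde W(\lambda,z)$ such that for $\lambda\ge0$ near $\lambda_0$: $W(\lambda,1)=\widetilde W(\lambda,1)$, and $W(\lambda,z)=\widetilde W(\lambda,z)$ for $z<1$ close to $1$ (how close may depend on $\lambda$). For $\lambda\in[0,\lambda_c)$ the power series $W_l(\lambda,\cdot)$ has radius of convergence $>1$.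

*Proof.* **The implicit function theorem applies.** At $\lambda_0=0$ the walk never goes down, so $W(0,\cdot)=0$, $c_l=|S_l|$ and $t_l=\kappa_l>0$. For $\lambda_0>0$, $t_l>0$ by Lemma 2. In both cases $M_l(\lambda_0,1,A_l)$ has diagonal $n_h+t_l$ and off-diagonal absolute row sums at most $n_h$. It is strictly diagonally dominant, hence invertible, and $\widehat W_l$ is analytic near $(\lambda_0,1,A_l)$, since the entries of $M_l$ are polynomials in $\lambda,z,A$. Consider the system $W_l-\widehat W_l\big(\lambda,z,\sum_{j\ne l}W_j\big)=0$. Its Jacobian in $W$ at the base point is $I-J$. For $\lambda_0=0$, $J=0$ because $\widehat W$ carries a factor $\lambda$. For $\lambda_0>0$, $J_{lj}=\partial_tC_l(t_l)\mathbf 1[l\ne j]\ge0$, and strict concavity with $C_l(0)=0$ gives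
$$(Jc)_l=\partial_tC_l(t_l)\,t_l<C_l(t_l)=c_l .$$
As $c>0$, $J$ has norm $<1$ in the sup-norm weighted by $c$, so its spectral radius is $<1$. Thus $I-J$ is invertible. We obtain an analytic $\widetilde W$ with $\widetilde W(\lambda_0,1)=W(\lambda_0,1)$, and near the base point it gives the only solutions.

**Identification with $W$.** Let $\lambda>0$ be near $\lambda_0$, so also $\lambda<\lambda_c$. Then $|S|-\widetilde W(\lambda,1)$ is close to $c(\lambda_0)>0$, so it is a positive fixed point of $\Gamma_\lambda$, and by Lemma 2 it equals $c(\lambda)$. If $\lambda=0$, then (in a small neighborhood) $\lambda_0=0$ and both sides vanish. So $W(\lambda,1)=\widetilde W(\lambda,1)$. As $z\uparrow1$, $W(\lambda,z)\uparrow W(\lambda,1)$, and $W(\lambda,z)$ solves (8). By local uniqueness $W(\lambda,z)=\widetilde W(\lambda,z)$ for $z<1$ close to $1$.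

**Radius of convergence.** Fix $\lambda\in[0,\lambda_c)$ and take $\lambda_0=\lambda$. The series $W_l(\lambda,\cdot)$ has nonnegative coefficients, is finite at $z=1$, and coincides on some $(1-\varepsilon,1)$ with a function analytic near $z=1$. If its radius of convergence were $1$, Pringsheim's theorem would make $z=1$ a singular point, a contradiction. $\square$

**Values of $\rho$.** For $\lambda>0$, $\rho>0$ since $p^{(2)}(o,o)>0$ and $p^{(2n)}(o,o)\ge p^{(2)}(o,o)^n$. Let $0<\lambda<\lambda_c$ and $U(z)=\frac z{d_o}\sum_lW_l(z)$, the generating function of the first return time to $o$. Then $\sum_np^{(n)}(o,o)z^n=(1-U(z))^{-1}$ for $|z|<1$. By transience $U(1)<1$. By Lemma 3, $U$ has nonnegative coefficients and radius of convergence $>1$, so there is $\eta>0$ with $|U(z)|\le U(1+\eta)<1$ for $|z|\le1+\eta$. So $(1-U)^{-1}$ is analytic in $|z|<1+\eta$ and $\rho\le(1+\eta)^{-1}<1$. For $\lambda\ge\lambda_c$ the walk is recurrent, $\sum_np^{(n)}(o,o)=\infty$, so $\rho=1$.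

**Continuity of $\rho$.** We compare the walks for two parameters entrywise after symmetrization. Conjugating $P$ by $\sqrt\pi$ and using (R), $\rho(\lambda)=\|\mathcal A_\lambda\|_{\ell^2}$ with $\mathcal A_\lambda(x,y)=\sqrt{p(x,y)p(y,x)}$. This is $\sqrt\lambda/\sqrt{N_xN_y}$ on edges between consecutive levels and $1/\sqrt{N_xN_y}$ on edges inside a level. For $\lambda,\lambda'>0$ put $q=\max(\lambda'/\lambda,\lambda/\lambda')\ge1$. As $N_v(\lambda)=(d_v-d_v^-)+\lambda d_v^-$ (also for $v=o$, with $d_o^-=0$), $N_v(\lambda')\ge q^{-1}N_v(\lambda)$; also $\sqrt{\lambda'}\le q^{1/2}\sqrt\lambda$. So $\mathcal A_{\lambda'}\le q^{3/2}\mathcal A_\lambda$ entrywise. Since the entries are nonnegative and the norm is a supremum over $g\ge0$, $\rho(\lambda')\le q^{3/2}\rho(\lambda)$. By symmetry $\rho(\lambda)\le q^{3/2}\rho(\lambda')$. Letting $\lambda'\to\lambda$ gives continuity on $(0,\infty)$. This proves part 2 of Theorem 2.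

## 9. Last visits to prefixes, and the speed below $\lambda_c$

Let $0\le\lambda<\lambda_c$. We cut the trajectory at the last visits to the prefixes of the limiting infinite word. The pieces form a finite-state Markov-modulated sequence, and Lemma 3 controls their durations. For $\lambda=0$ also $N_v=n_h+\kappa_l\ge1$ for $v=\mathsf rh\ne o$.

**Step 1: staying above $v$ forever.** For a word $v\ne o$ let $\mathcal K(v)$ be the set of words with prefix $v$ (in syllables, $v$ included). Only $v$ itself has neighbors outside $\mathcal K(v)$, because a step modifies, deletes or appends a last syllable. Let $\iota(v)$ be the index of the last syllable, and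
$$E_v=\{X_0=v,\ X_n\in\mathcal K(v)\setminus\{v\}\text{ for all }n\ge1\}.$$
If $\iota(v)=l$, the first step must go to some $vs$ with $s\in S_j$, $j\ne l$, and $v$ must never be hit again, so
$$P_v(E_v)=\frac1{N_v}\sum_{j\ne l}\sum_{s\in S_j}\big(1-F_s^{(j)}(1)\big)=\frac{t_l}{N_v}>0 .$$
Given $E_v$, the law of $(v^{-1}X_n)_n$ depends only on $l$: the first step, given that it leads into $\mathcal K(v)\setminus\{v\}$, is uniform over the $\kappa_l$ edges, and later transition probabilities depend only on the suffix. Call this law $\mathbf Q_l$.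

**Step 2: the limiting word.** Every vertex is visited finitely often a.s. For $0<\lambda<\lambda_c$ this is transience. For $\lambda=0$, $|X_n|$ is nondecreasing and in each step from $v\ne o$ increases with probability at least $\kappa_{\iota(v)}/N_v$, which is bounded below. As there are finitely many words with at most $k$ syllables, the syllable length of $X_n$ tends to $\infty$. The $k$-syllable prefix can change only through a visit to a word with exactly $k$ syllables, or with fewer, so it is eventually a constant $v_k=h_1\cdots h_k$. For $k\ge1$, $v_k$ is visited, since $\mathcal K(v_k)\not\ni o$ can be entered only through $v_k$. Let $\sigma_k$ be the last visit time to $v_k$. At time $\sigma_k$ the walk is outside $\mathcal K(v_{k+1})$, so $\sigma_{k+1}>\sigma_k$.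

**Step 3: independence after $\sigma_k$.** For $v$ with $k\ge1$ syllables,
$$\{\sigma_k=n,\ v_k=v\}=\{X_n=v\}\cap\{(X_{n+i})_{i\ge0}\in E_v\}.$$
On this event $(h_i,\sigma_i)_{i\le k}$ is a function of $X_0,\dots,X_n$, since after time $n$ the walk stays in $\mathcal K(v)$, which contains no $v_i$ with $i<k$. By the Markov property, given this event and $X_0,\dots,X_n$, the process $(v^{-1}X_{n+i})_i$ has law $\mathbf Q_{\iota(v)}$. Consequently, for $k\ge1$, given $(h_i,\sigma_i)_{i\le k}$ the pair $(h_{k+1},\sigma_{k+1}-\sigma_k)$ has a law $\mu_{\iota(v_k)}$ that depends only on $\iota(v_k)$.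

**Step 4: the law $\mu_l$.** Let $\iota(v)=l$, $e\ne h\in H_j$ with $j\ne l$, and $z\in(0,1]$. Write $\sigma$ for the second coordinate. Then
$$E_{\mu_l}[z^\sigma;h]=\frac{N_v}{t_l}\Big(\frac z{N_v}\sum_{s\in S_j}g_{s,h}(z)\Big)\frac{t_j}{N_{vh}}=\frac{z\,t_j}{t_l}\sum_{s\in S_j}\big(M_j(\lambda,z,A_j(z))^{-1}\big)_{s,h},\tag{10}$$
where $g_{h',h}(z)=\sum_nz^nP_{vh'}(X_n=vh,\ n<T_v)$. The three factors in the middle are $1/P_v(E_v)$, the paths from $v$ to $vh$ that do not return to $v$, and $P_{vh}(E_{vh})$. Such a path must start with an edge of the copy $vH_j$, because after any other first step the walk has to come back through $v$. The sums are finite: $g_{h',h}(z)$ is at most the expected number of visits to $vh$, which is at most $1/P_{vh}(E_{vh})$.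

For the second equality, decompose $g_{h',h}$ at the first step. An excursion to $vh's$ with $s\in S_i$, $i\ne j$, cannot reach $vh$ before returning to $vh'$. So
$$N_{vh'}\,g_{h',h}=N_{vh'}\mathbf 1[h'=h]+z\Big[\sum_{e\ne h''\sim h'}w_{h'}(h'')g_{h'',h}+A_j(z)g_{h',h}\Big],$$
that is, $M_jg_{\cdot,h}=(n_h+\kappa_j)\mathbf 1_h$, while $N_{vh}=n_h+\kappa_j$. The matrix $M_j$ is strictly diagonally dominant, hence invertible, because $zA_j(z)\le\kappa_j-t_j$ with $t_j>0$.

**Step 5: the index chain.** At $z=1$, row sums give $M_j\mathbf 1=t_j\mathbf 1+\lambda\mathbf 1_{S_j}$, so $t_jM_j^{-1}\mathbf 1=\mathbf 1-F$. Summing (10) over $h\in H_j\setminus\{e\}$ shows that $\iota(v_k)$ is a Markov chain on $\{1,\dots,r\}$ with transition probabilities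
$$\frac1{t_l}\sum_{s\in S_j}(1-F_s^{(j)}(1))=\frac{c_j}{t_l}\qquad(j\ne l).$$
All $c_j>0$, so it is irreducible; it is reversible with stationary law $\nu_l\propto c_lt_l$, since $c_lt_l\cdot c_j/t_l=c_lc_j$.

**Step 6: finite means, analytic in $\lambda$.** Let $\lambda_0\in[0,\lambda_c)$. By Lemma 3, for each $\lambda\geq 0$ near $\lambda_0$ the right side of (10) agrees, for $z\le1$ near $1$, with a function analytic in $(\lambda,z)$ near $(\lambda_0,1)$: replace $W$ by $\widetilde W$ throughout, also in $t_j$ and $t_l$. By monotone convergence $E_{\mu_l}[\sigma;h]$ is the left derivative in $z$ at $1$. So $E_{\mu_l}\sigma=\sum_hE_{\mu_l}[\sigma;h]<\infty$, and $E_{\mu_l}\sigma$, $E_{\mu_l}|h|$ and $\nu_l$ are real-analytic in $\lambda\in[0,\lambda_c)$.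

**Step 7: the law of large numbers.** Split $(h_k,\sigma_k-\sigma_{k-1})_k$ at the successive visits of the index chain to a fixed state $l_0$. The blocks are i.i.d., with mean length $1/\nu_{l_0}$ and on average $\nu_l/\nu_{l_0}$ visits to $l$ per block. So the block sums of $|h|$ and $\sigma$ have the finite means $\nu_{l_0}^{-1}\sum_l\nu_lE_{\mu_l}|h|$ and $\nu_{l_0}^{-1}\sum_l\nu_lE_{\mu_l}\sigma$. The strong law gives a.s.
$$\frac{|v_k|}k\to\bar a=\sum_l\nu_lE_{\mu_l}|h|\ge1,\qquad\frac{\sigma_k}k\to\bar\sigma=\sum_l\nu_lE_{\mu_l}\sigma\in[1,\infty).$$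
For $\sigma_k\le n<\sigma_{k+1}$ we have $\big||X_n|-|v_k|\big|\le n-\sigma_k\le\sigma_{k+1}-\sigma_k=o(k)$. So $\mathcal S(\lambda)=\bar a/\bar\sigma$ exists a.s. and is deterministic, positive and real-analytic on $[0,\lambda_c)$.

## 10. A Lyapunov function with drift proportional to $1-1/\theta$

It remains to show $\mathcal S=0$ on $[\lambda_c,\infty)$ and $\mathcal S(\lambda)\to0$ as $\lambda\uparrow\lambda_c$. For this we build a function comparable to $|v|$ whose drift off $o$ has the sign of $\theta-1$.

**Construction.** Let $\lambda>0$, let $y>0$ be the right Perron vector of $B(\lambda)$ with $\sum_ly_l=1$, write $\theta=\theta(\lambda)$, and put $Y_j=\sum_{l\ne j}y_l\in(0,1)$. Then $\theta y_j=\beta_jY_j$. Let $\xi_j$ on $H_j$ satisfy $\xi_j(e)=0$ and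
$$\sum_{h'\sim h}w_h(h')\big(\xi_j(h')-\xi_j(h)\big)=-\frac{y_j}{\beta_j}=-\frac{Y_j}\theta,\qquad h\ne e.\tag{11}$$
In the notation of Lemma 1 (for $G_j$), off $e$ this says $M^0\xi_j=\frac{y_j}{\beta_j}\mathbf 1$, so $\xi_j=\frac{y_j}{\beta_j}L^{-1}D\mathbf 1$. The matrix $L^{-1}D$ is nonnegative and invertible, so it has no zero row, and $\xi_j>0$ off $e$. Multiply (11) by $-\lambda^{-|h|}$ and sum over $h\ne e$; interior terms cancel as in Lemma 1, and
$$\sum_{s\in S_j}\xi_j(s)=\frac{y_j}{\beta_j}\sum_{h\ne e}\lambda^{-|h|}=y_j .$$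
Put $f(h_1\cdots h_n)=\sum_k\xi_{i_k}(h_k)$ for $h_k\in H_{i_k}$. It has bounded increments along edges, $f(o)=0$, and $f(v)\ge\eta(\lambda)|v|$ with $\eta(\lambda)=\min_{j,\,h\ne e}\xi_j(h)/|h|>0$. Moreover $\eta$ is continuous in $\lambda$, because $\beta_j$, $\theta$, $y_j=\beta_j/(\theta+\beta_j)$ and $(M^0)^{-1}$ are. (The formula for $y_j$ is $\theta y_j=\beta_j(1-y_j)$.) For $v\ne o$ with $\iota(v)=j$, steps in the $j$-copy change the last summand and the other steps append a summand, so
$$(Pf-f)(v)=\frac1{N_v}\Big(-\frac{Y_j}\theta+\sum_{l\ne j}\sum_{s\in S_l}\xi_l(s)\Big)=\frac{(1-1/\theta)Y_j}{N_v},\qquad(Pf-f)(o)=\frac1{d_o}\sum_ly_l=\frac1{d_o}.\tag{12}$$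

**As $\lambda\uparrow\lambda_c$.** For $\lambda<\lambda_c$, $\theta>1$ and $o$ is visited finitely often. Since $Y_j\le1\le\kappa_j\le N_v$, (M) applied to $f(X_n)$ minus its accumulated drift gives $\limsup_nf(X_n)/n\le1-1/\theta$. So $\mathcal S(\lambda)\le(1-1/\theta(\lambda))/\eta(\lambda)$. As $\lambda\uparrow\lambda_c$, $\theta(\lambda)\to1$ and $\eta(\lambda)\to\eta(\lambda_c)>0$, so $\mathcal S(\lambda)\to0$.

**At $\lambda=\lambda_c$.** Here $\theta=1$. With $L_n=\#\{i<n:X_i=o\}$, (12) says that $f(X_n)-L_n/d_o$ is a martingale with bounded increments, so $(f(X_n)-L_n/d_o)/n\to0$ a.s. The times between visits to $o$ are i.i.d. and a.s. finite by Lemma 2, so $L_n/n$ converges a.s. to a constant, the reciprocal of their possibly infinite mean. Hence $f(X_n)/n$ converges a.s. to a constant. This constant is $0$, because $f(X_n)=f(o)=0$ infinitely often. As $|X_n|\le f(X_n)/\eta(\lambda_c)$, $|X_n|/n\to0$.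

**For $\lambda>\lambda_c$.** Here $\theta<1$. As $(Y_{\iota(v)},N_v)$ takes finitely many values, the drift of $f\ge0$ is at most $-\varepsilon<0$ off $o$, and it is finite at $o$. By Foster's criterion the irreducible chain is positive recurrent. The drift $Pf-f$ is a bounded function, so its averages along the path converge a.s. to a constant by the ergodic theorem, and by (M) $f(X_n)/n$ converges to the same constant. It is $0$ by recurrence of $o$. Hence $|X_n|/n\to0$.

So $\mathcal S=0$ on $[\lambda_c,\infty)$. With the analyticity on $[0,\lambda_c)$ from Section 9 and the limit $0$ at $\lambda_c$, $\mathcal S$ is continuous on $[0,\infty)$. This proves part 3 and completes the proof of Theorem 2. $\blacksquare$
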